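# Projective space is the only toric 2-Fano variety

## 1. Main theorem: a surface on which $ch_2$ is not positive

**Theorem A.** Let $X\not\simeq\mathbb P^n$ be a smooth projective toric variety of dimension $n\ge 2$. Then there is an irreducible surface $S\subset X$ with $ch_2(T_X)\cdot S\le 0$.

**Corollary.** For every $n\ge 1$, $\mathbb P^n$ is the only $n$-dimensional smooth projective toric 2-Fano variety.

Here are the words. A *toric variety* is a normal variety $X$ containing a torus $T\simeq(\mathbb C^*)^n$ as an open dense subset, together with an action of $T$ on $X$ that extends the action of $T$ on itself. A smooth projective $X$ is *Fano* if $-K_X$ is ample. The second Chern character is $ch_2=\frac12c_1^2-c_2$. A smooth Fano variety is *2-Fano* if $ch_2(T_X)\cdot S>0$ for every surface $S\subset X$. The question whether $\mathbb P^n$ is the only $n$-dimensional smooth projective toric 2-Fano variety is taken from Edilaine Ervilha Nobili, "Birational Geometry of Toric Varieties", arXiv:1204.3883 (2012).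

Let us see why Theorem A gives the corollary. By the Euler sequence, $ch(T_{\mathbb P^n})=(n+1)e^h-1$ with $h$ the hyperplane class. So $-K_{\mathbb P^n}=(n+1)h$ is ample, and $ch_2(T_{\mathbb P^n})=\frac{n+1}2h^2$ is positive on every surface; hence $\mathbb P^n$ is 2-Fano. For $n\ge2$, Theorem A excludes every other $X$. For $n=1$, the only complete normal toric curve is $\mathbb P^1$; it is Fano, and the condition on surfaces is vacuous.

Theorem A does not assume that $-K_X$ is ample, so for $n\ge 2$ uniqueness holds without that hypothesis. The inequality cannot be made strict: on $X=\mathbb P^1\times\mathbb P^1$ the only surface is $X$ itself, and Section 2 shows $ch_2(T_X)\cdot X=0$. A second theorem, Theorem B, describes all $X$ with $ch_2(T_X)\cdot S\ge0$ for every $S$. It comes from the equality case of the same inequality and is stated and proved in Section 11.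

## 2. $2\,ch_2$ as a sum of squares, and small examples

Let $X=X_\Sigma$, with $\Sigma$ a smooth complete fan in $N\simeq\mathbb Z^n$, and let $M=N^\vee$. Write $G(\Sigma)$ for the set of primitive generators of the rays of $\Sigma$, and $D_x$ for the invariant prime divisor of $x\in G(\Sigma)$. Let $\varphi_x:N_{\mathbb R}\to\mathbb R$ be the function that is linear on each cone of $\Sigma$, with $\varphi_x(x)=1$ and $\varphi_x(x')=0$ for the other $x'\in G(\Sigma)$. A divisor $D=\sum a_xD_x$ has the piecewise linear (PL) function $\varphi_D=\sum a_x\varphi_x$, so $\varphi_D(x)=a_x$. With these signs $\mathrm{div}(\chi^m)=\sum_x m(x)D_x$ has PL function $m$, and on the chart of a cone $\sigma$ the divisor $D$ has local equation $\chi^{m_\sigma}$, where $m_\sigma=\varphi_D$ on $\sigma$.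

The generalized Euler sequence (Cox–Little–Schenck, *Toric Varieties*, Thm 8.1.6) is
$$0\to\Omega^1_X\to\bigoplus_{x\in G(\Sigma)}\mathcal O(-D_x)\to\mathrm{Pic}(X)\otimes\mathcal O_X\to0 .$$
Dualizing, $ch(T_X)=\sum_xe^{D_x}-\mathrm{rk}\,\mathrm{Pic}(X)$, hence
$$2\,ch_2(T_X)=\sum_{x\in G(\Sigma)}D_x^2. \tag{1}$$
So we must find a surface on which the sum of the squares of all boundary divisors is at most $0$.

*Dimension 2.* Let $X$ be a smooth complete toric surface with $d$ rays. Then $K_X=-\sum D_x$, and neighbouring boundary curves meet in one point, so $K_X^2=\sum D_x^2+2d$. The Euler number is the number $d$ of maximal cones, and Noether's formula for a rational surface gives $K_X^2+d=12$. Therefore $2\,ch_2(T_X)\cdot X=12-3d$. If $d=3$, smoothness forces the generators to be a basis and minus its sum, so $X=\mathbb P^2$ and the number is $3$. If $d\ge4$ it is at most $0$. This settles $n=2$, and it gives $0$ for $\mathbb P^1\times\mathbb P^1$.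

*$\mathbb P^1\times\mathbb P^2$.* The two divisors $\{pt\}\times\mathbb P^2$ are linearly equivalent and disjoint, so their squares vanish. The other three are equivalent to the pullback $h$ of a line in $\mathbb P^2$. So $2\,ch_2=3h^2$, which is positive on $\{pt\}\times\mathbb P^2$ and zero on $\mathbb P^1\times\text{line}$. The surface to look at is swept out by the fibres $\mathbb P^1$. This suggests finding, in a general $X$, a family of projective spaces, and looking at surfaces swept out by lines in them.

## 3. Generators with sum zero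

A *primitive collection* is a subset of $G(\Sigma)$ that does not generate a cone of $\Sigma$, although all its proper subsets do. For example, take the Hirzebruch surface with generators $(1,0),(0,1),(-1,a),(0,-1)$ in cyclic order. Its primitive collections are the two pairs of opposite members of this order, $\{(1,0),(-1,a)\}$ and $\{(0,1),(0,-1)\}$. The second has sum $0$. Some collection of this kind always exists on a projective $X$.

**Lemma 1** (Batyrev, Tohoku Math. J. 43 (1991), Prop. 3.2). If $X$ is projective, there is a primitive collection $\{x_0,\dots,x_k\}$, $k\ge1$, with $x_0+\dots+x_k=0$.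

*Proof.* We take a relation of least weight, measured by an ample divisor. If $D$ is an ample invariant divisor, its polytope $\{m: m(x)\ge-a_x \text{ for all } x\}$ is full-dimensional, so after replacing $D$ by a multiple it has an interior lattice point. Translating this point to $0$ replaces $D$ by a linearly equivalent divisor whose coefficients $a_x$ are all positive. Its PL function $\varphi$ thus takes positive integer values on $G(\Sigma)$. Ampleness means that $\varphi$ is strictly convex: $\varphi(\sum v_i)\le\sum\varphi(v_i)$, with equality if and only if all $v_i$ lie in a common cone.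

Consider all tuples $0\ne a\in\mathbb Z_{\ge0}^{G(\Sigma)}$ with $\sum a_xx=0$. There are some: the vector $-\sum_xx$ lies in a cone of the complete smooth fan, hence is a non-negative integral combination of generators of that cone. Choose $a$ with weight $\sum a_x\varphi(x)$ minimal. Generators of a cone are linearly independent, so $\{x:a_x>0\}$ is not contained in a cone. It therefore contains a minimal subset $P$ that does not generate a cone, that is, a primitive collection. Write $\sum_{x\in P}x=\sum_zb_zz$ with $b_z\in\mathbb Z_{\ge0}$ and the $z$'s generating a cone. Since $a\ge1_P$, the tuple $a-1_P+b$ is non-negative, and it is again a relation. As $P$ is not contained in a cone,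
$$\sum b_z\varphi(z)=\varphi\Big(\sum_{x\in P}x\Big)<\sum_{x\in P}\varphi(x),$$
so the new relation has strictly smaller weight. By minimality of $a$ it is zero: $(a-1_P)+b=0$ with both summands non-negative. So $b=0$, $a=1_P$, and $\sum_{x\in P}x=0$. Finally $|P|\ge2$, because a single generator spans a cone. $\square$

Fix such $x_0,\dots,x_k$ for the rest of the notes, and put
$$W=\mathrm{span}_{\mathbb R}(x_0,\dots,x_k),\qquad C_j=\mathrm{cone}(x_l:l\ne j)\in\Sigma .$$
Any $k$ of the $x_l$ generate a cone of the smooth fan $\Sigma$, so they are part of a basis of $N$. Together with $\sum x_l=0$ this gives $\dim W=k\le n$, and any $k$ of the $x_l$ form a basis of $W\cap N$. The cones $C_j$ cover $W$: given $\sum a_lx_l$, subtract $\min_la_l$ from all coefficients.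

*If $k=n$, then $X\simeq\mathbb P^n$.* In this case the $C_j$ cover $N_{\mathbb R}$, so they are all the maximal cones of $\Sigma$, and this is the fan of $\mathbb P^n$. **From here to the end of Section 10 we assume $k<n$.**

The faces of the $C_j$ form a subfan of $\Sigma$ supported on $W$. It describes an open subset $\mathbb P^k\times(\mathbb C^*)^{n-k}$ of $X$. This is our family of projective spaces, but only over a torus; in general it does not extend to a bundle on all of $X$.

## 4. Squares of divisors on closures of subtori

This section computes $D^2\cdot S$ when $S$ is the closure of a two-dimensional subtorus of an orbit. Note that $D$ may contain $S$.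

Let $\tau\in\Sigma$. The orbit closure $V(\tau)$ is the toric variety of the fan $\mathrm{Star}(\tau)=\{\bar\sigma:\sigma\supseteq\tau\}$ in $N(\tau)=N/(\mathrm{span}\,\tau\cap N)$, where bars denote images. Let $U\subset N(\tau)_{\mathbb R}$ be a rational plane, and let $S\subset V(\tau)$ be the closure of the subtorus $(U\cap N(\tau))\otimes\mathbb C^*$. It is an irreducible surface. Let $\Delta$ be a smooth complete fan in $U$ refining $\{\bar\sigma\cap U\}$. The inclusion of $U$ induces a toric morphism $f:\tilde S=X_\Delta\to V(\tau)\subset X$. On the open torus it is a closed embedding, because $U\cap N(\tau)$ is saturated, and $X_\Delta$ is complete. Hence $f$ is birational onto $S$, and $D^2\cdot S=(f^*D)^2$ for every divisor $D$.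

To compute $f^*D$ for an invariant $D$, move $D$ off $V(\tau)$. Choose $m\in M_{\mathbb Q}$ with $m=\varphi_D$ on $\tau$. Then $D\sim_{\mathbb Q}D':=D-\sum_xm(x)D_x$, and $D'$ has PL function $\varphi_D-m$, which vanishes on $\tau$. So $D'=\sum_{x\notin\tau}a'_xD_x$ with $a'_x=(\varphi_D-m)(x)$, and
$$D'|_{V(\tau)}=\sum a'_x\,V(\tau+\mathbb R_{\ge0}x),$$
summed over $x\notin\tau$ with $\tau+\mathbb R_{\ge0}x\in\Sigma$. On each $\sigma\supseteq\tau$ the function $\varphi_D-m$ is given by an element of $\tau^\perp$. It therefore induces a PL function on $\mathrm{Star}(\tau)$ with value $a'_x$ at $\bar x$, which is the PL function of $D'|_{V(\tau)}$. Local equations pull back under the toric morphism to characters restricted to $U$. So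
$$D^2\cdot S=E_g^2,\qquad E_g:=\sum_{\rho\in\Delta(1)}g(u_\rho)E_\rho, \tag{2}$$
where $g$ is the restriction to $U$ of the function induced by $\varphi_D-m$, where $E_\rho$ is the boundary curve of $\rho$, and $u_\rho$ is its primitive generator.

*Example.* For $\tau=\mathbb R_{\ge0}x$ and $D=D_x$, formula (2) says: choose $m$ with $m(x)=1$, replace $D_x$ by $-\sum_{x'\ne x}m(x')D_{x'}$, and restrict. On $\mathbb P^3$ with $x=e_1$ and $m=e_1^*$ this replaces $D_x$ by the plane of the generator $-e_1-e_2-e_3$, and $D_x^2\cdot D_x=1$.

## 5. Self-intersections when $\Delta$ contains two opposite rays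

**Lemma 2.** Let $U\cap N(\tau)$ have basis $e,f$ with coordinates $(s,t)$, and suppose $\pm e$ span rays of $\Delta$. Let $g$ be linear on the cones of $\Delta$. Put $\alpha=g(e)$, $\alpha'=g(-e)$ and $G^\pm(s)=g(s,\pm1)$. Then
$$E_g^2=J(G^+)+J(G^-).$$
Here, for a continuous PL function $G$ on $\mathbb R$ with $G(s)=\alpha s+\beta$ for $s\gg0$ and $G(s)=-\alpha's+\beta'$ for $s\ll0$,
$$J(G)=\sum_c\kappa_cG(c)+\alpha\beta+\alpha'\beta',$$
with $\kappa_c$ the jump of $G'$ at $c$.

*Proof.* Let $u',u''$ be the generators of the rays next to $\rho$. Then $u'+u''=b\,u_\rho$ with $E_\rho^2=-b$, and $E_\rho$ meets the two neighbouring curves once each. The two neighbours are distinct, because there are at least four rays: $\pm e$ and at least one on each side. Hence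
$$E_g^2=\sum_\rho g(u_\rho)\,(E_g\cdot E_\rho),\qquad E_g\cdot E_\rho=g(u')+g(u'')-b\,g(u_\rho).$$

*Rays with $t>0$.* Let $u_\rho=(p,r)$ with $r>0$, and let $u''=(s'',t'')$ be the neighbour on the side of $e$. Let $\ell_1,\ell_2$ be the linear functions giving $g$ on the cones that contain $u_\rho,u'$ and $u_\rho,u''$ respectively. Their difference vanishes at $u_\rho$, so $\ell_2-\ell_1=\kappa(s-\frac prt)$. Reading this at $t=1$, we see that $\kappa$ is the jump of $(G^+)'$ at $p/r$. Since $b\,g(u_\rho)=\ell_1(u'+u'')$,
$$E_g\cdot E_\rho=(\ell_2-\ell_1)(u'')=\frac\kappa r(rs''-pt'')=\frac\kappa r .$$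
Indeed $rs''-pt''$ is the determinant of $u'',u_\rho$, which is $1$ by smoothness and orientation. As $g(u_\rho)=rG^+(p/r)$, the contribution of $\rho$ is $\kappa\,G^+(p/r)$. At all other points $G^+$ has no kink.

*Rays with $t<0$.* Apply the preceding case to the image of $\Delta$ and $g$ under the lattice automorphism $(s,t)\mapsto(s,-t)$. It preserves the formulas for intersection numbers and exchanges $G^+$ and $G^-$.

*The ray of $e$.* Write $G^\pm(s)=\alpha s+\beta^\pm$ for $s\gg0$. By homogeneity $g=\alpha s+\beta^\pm|t|$ on the cone of $\Delta$ containing $e$ in $\pm t\ge0$. By smoothness the neighbours of $e$ are $(a,1)$ and $(a',-1)$, and $b=a+a'$. So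
$$E_g\cdot E_e=(\alpha a+\beta^+)+(\alpha a'+\beta^-)-(a+a')\alpha=\beta^++\beta^-,$$
and the contribution is $\alpha\beta^++\alpha\beta^-$.

*The ray of $-e$.* Apply the preceding case after the automorphism $(s,t)\mapsto(-s,t)$. If $G^\pm(s)=-\alpha's+\beta'^\pm$ for $s\ll0$, the contribution is $\alpha'\beta'^++\alpha'\beta'^-$. Adding everything gives the lemma. $\square$

*Example.* Let $\Delta$ have generators $(1,0),(1,1),(0,1),(-1,0),(0,-1)$, and let $g$ be $1$ at $(1,1)$ and $0$ at the others. Then $G^+$ is $0$ for $s\le0$, $s$ on $[0,1]$, and $1$ for $s\ge1$, while $G^-=0$ and $\alpha=\alpha'=0$. The kinks give $1\cdot0+(-1)\cdot1=-1$. This is right: $(1,0)+(0,1)=1\cdot(1,1)$, so the curve of $(1,1)$ has self-intersection $-1$.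

If we know the interval that contains all kinks, we can rewrite $J$ with a square in it.

**Lemma 3.** In the situation of $J(G)$ in Lemma 2, suppose $s_0\le s_1$, $G(s)=\alpha s+\beta$ for $s\ge s_1$, and $G(s)=-\alpha's+\beta'$ for $s\le s_0$. Put $A=G(s_1)$, $B=G(s_0)$. Then
$$J(G)=2\alpha A+2\alpha'B-\alpha^2s_1+\alpha'^2s_0-\int_{s_0}^{s_1}G'(s)^2\,ds.$$

*Proof.* All kinks lie in $[s_0,s_1]$. If $s_0<s_1$, integrate by parts, with slopes $\alpha$ just right of $s_1$ and $-\alpha'$ just left of $s_0$:
$$\sum_c\kappa_cG(c)=\int_{[s_0,s_1]}G\,dG'=\alpha A+\alpha'B-\int_{s_0}^{s_1}G'^2\,ds .$$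
If $s_0=s_1$, then $A=B$, the only possible kink is at $s_0$ with jump $\alpha+\alpha'$, and the formula holds too. Moreover $\beta=A-\alpha s_1$ and $\beta'=B+\alpha's_0$, so $\alpha\beta=\alpha A-\alpha^2s_1$ and $\alpha'\beta'=\alpha'B+\alpha'^2s_0$. Add. $\square$

The integral enters with a minus sign, so dropping it gives an upper bound for $J$.

## 6. The surfaces $S_{ij}$ swept out by coordinate lines

**Step 1: the planes and the surfaces.** *This step moves a coordinate line of $\mathbb P^k$ along a one-parameter subgroup $y$.* Choose $y\in N$ whose class in $N/(W\cap N)$ is nonzero and primitive. Put $V=W\oplus\mathbb Ry$; then $V\cap N=(W\cap N)\oplus\mathbb Zy$. For $0\le i<j\le k$ let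
$$\tau_{ij}=\mathrm{cone}(x_l:l\ne i,j)\in\Sigma,\qquad U_{ij}=V/\mathrm{span}\,\tau_{ij}\subset N(\tau_{ij})_{\mathbb R}.$$
Since $\dim V=k+1$ and $\dim\tau_{ij}=k-1$, this is a plane. The $x_l$ with $l\ne j$ form a basis of $W\cap N$, so the lattice of $U_{ij}$ has basis $e=\bar x_i$, $f=\bar y$. From $\sum x_l=0$ we get $\bar x_j=-\bar x_i=-e$. Both span rays of $\mathrm{Star}(\tau_{ij})$, because $\tau_{ij}+\mathbb R_{\ge0}x_i=C_j$ and $\tau_{ij}+\mathbb R_{\ge0}x_j=C_i$ are cones of $\Sigma$. As these rays lie in $U_{ij}$, they are rays of every $\Delta$ as in Section 4. Let $S_{ij}\subset V(\tau_{ij})\subset X$ be the surface of $U_{ij}$. Lemma 2 applies to it.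

**Step 2: the points $q_j$.** *This step locates the kinks of all functions $G^+$ at once.* The cone $C_j$ spans $W$, and $\mathrm{Star}(C_j)$ is a complete fan in $N/(W\cap N)$, so the nonzero class of $y$ lies in the relative interior of exactly one of its cones. Hence there is a unique nonempty set $Z_j\subset G(\Sigma)\setminus\{x_l:l\ne j\}$ such that $\sigma_j:=C_j+\mathrm{cone}(Z_j)\in\Sigma$, with generators $\{x_l\}_{l\ne j}\sqcup Z_j$, and there are unique $c_z>0$ with $y\equiv\sum_{z\in Z_j}c_zz$ modulo $W$. Put $q_j=\sum_{z\in Z_j}c_zz\in y+W$, and write uniquely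
$$q_j=y+\sum_{l\ne j}u_j^l\,x_l. \tag{3}$$
We have $x_j\notin\sigma_j$; otherwise the strongly convex cone $\sigma_j$ would contain all of $x_0,\dots,x_k$, whose sum is $0$. So no $x_l$ at all lies in $Z_j$. As $q_j\in\mathrm{cone}(Z_j)\in\Sigma$,
$$\varphi_{x_l}(q_j)=0\qquad\text{for all } l,j. \tag{4}$$

**Step 3: the interval $[s_0,s_1]$.** *This step checks the hypotheses of Lemma 3.* Fix $i<j$. In $U_{ij}$ all $\bar x_l$ with $l\ne i,j$ vanish, so (3) gives $\bar q_j=\bar y+u_j^i\bar x_i$ and $\bar q_i=\bar y+u_i^j\bar x_j=\bar y-u_i^j\bar x_i$. These are points at height $t=1$ with $s$-coordinates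
$$s_1:=u_j^i,\qquad s_0:=-u_i^j,\qquad\text{and we put}\quad d_{ij}:=s_1-s_0=u_j^i+u_i^j. \tag{5}$$

*Claim: $d_{ij}\ge0$.* If $s>s_1$, the point $(s,1)$ is $\bar q_j+(s-s_1)\bar x_i$. The cone $\bar\sigma_j\in\mathrm{Star}(\tau_{ij})$ has generators $\bar x_i$ and $\bar z$ for $z\in Z_j$, all of which occur here with positive coefficients. So $(s,1)$ lies in the relative interior of $\bar\sigma_j$. Likewise, if $s<s_0$, the point $(s,1)=\bar q_i+(s_0-s)\bar x_j$ lies in the relative interior of $\bar\sigma_i$. Now $\sigma_i\ne\sigma_j$, because $x_i\in\sigma_j$ and $x_i\notin\sigma_i$. Relative interiors of distinct cones of a fan are disjoint, so no $s$ satisfies $s_1<s<s_0$. Thus $s_0\le s_1$.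

Let $g$ be a function on $U_{ij}$ induced by $\varphi_x-m$ as in Section 4. It is linear on $\bar\sigma_j\ni\bar q_j,\bar x_i$ and on $\bar\sigma_i\ni\bar q_i,\bar x_j$. So $G=G^+$ satisfies the hypotheses of Lemma 3 with these $s_0,s_1$, and the numbers
$$\alpha,\ \alpha',\ A,\ B\ \text{ are the values of }\varphi_x-m\text{ at } x_i,\ x_j,\ q_j,\ q_i\text{ respectively.} \tag{6}$$

**Step 4: the lower half plane.** *This step reduces $G^-$ to $G^+$.* Replacing $y$ by $-y$ keeps $V$, $U_{ij}$ and $S_{ij}$, and replaces $f$ by $-f$; so it turns $G^-$ into $G^+$. Steps 2 and 3 for $-y$ give their own points and numbers $d_{ij}^-\ge0$. We write $d^+_{ij}=d_{ij}$. By (1), (2) and Lemma 2, $2\,ch_2(T_X)\cdot S_{ij}$ is the sum over $x\in G(\Sigma)$ of an *upper contribution* $J(G^+)$ and a *lower contribution* $J(G^-)$, where each $x$ uses one and the same $m$ in both.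

## 7. Divisors that do not contain $S_{ij}$, and the case $k=1$

For $x\in G(\Sigma)$ outside $\tau_{ij}$ we may take $m=0$, since $\varphi_x=0$ on $\tau_{ij}$. Lemma 3, with (4) and (6), gives the upper contributions.

(a) If $x\notin\{x_0,\dots,x_k\}$, then $\alpha=\alpha'=0$, so $J=-\int_{s_0}^{s_1}G'^2\,ds\le0$.

(b) If $x=x_i$, then $\alpha=1$, $\alpha'=0$, $A=B=0$, so $J\le-s_1$. If $x=x_j$, then $\alpha=0$, $\alpha'=1$, $A=B=0$, so $J\le s_0$. Together these two contribute at most $-d_{ij}$.

For $k=1$ there are no other divisors: $\tau_{01}=\{0\}$. Adding the lower contributions,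
$$2\,ch_2(T_X)\cdot S_{01}\le-d_{01}^+-d_{01}^-\le0,$$
and Theorem A is proved when two generators are opposite.

*Check on a surface.* Let $X$ be the surface of the example in Section 5, with $x_0=(1,0)$, $x_1=(-1,0)$, $y=(0,1)$, $i=0$, $j=1$. Then $q_1=(1,1)$ and $q_0=(0,1)$, so $s_1=1$, $s_0=0$, $d^+_{01}=1$. For $-y$ both points are $(0,-1)$ and $d_{01}^-=0$. The bound is $-1$; the true value is $12-3\cdot5=-3$. The difference is made of the integrals we dropped for $(1,1)$ and $(0,1)$, each equal to $1$.

## 8. Divisors that contain $S_{ij}$: one surface is not enough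

The natural first attempt for $k\ge2$ is the same: pick one pair $i<j$ and show $ch_2(T_X)\cdot S_{ij}\le0$. What is new are the divisors $D_{x_l}$ with $l\ne i,j$. They contain $V(\tau_{ij})\supset S_{ij}$, so $m=0$ is not allowed for them, and their squares can be positive on $S_{ij}$. This really happens.

*Example.* In $N=\mathbb Z^3$ let
$$x_1=(1,0,0),\quad x_2=(0,1,0),\quad x_0=(-1,-1,0),\quad z=(0,0,1),\quad z'=(1,0,-1),$$
with maximal cones spanned by two of the $x_l$ and one of $z,z'$. Projection to the third coordinate makes $X$ a $\mathbb P^2$-bundle over $\mathbb P^1$; it is $\mathbb P(\mathcal O\oplus\mathcal O\oplus\mathcal O(1))$, an identification that Section 11 carries out in general. We have $x_0+x_1+x_2=0$ and $z+z'=x_1$. Since $n=3$ and $k=2$, the surface $S_{ij}$ is the divisor $D_{x_l}$ with $\{i,j,l\}=\{0,1,2\}$.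

* $S_{01}=D_{x_2}$. Modulo $x_2$ the generators are $\bar x_1=(1,0)$, $\bar x_0=(-1,0)$, $\bar z=(0,1)$, $\bar z'=(1,-1)$. Since $\bar z+\bar z'=\bar x_1=-\bar x_0$, the curves of $\bar x_1,\bar x_0$ have squares $-1,+1$, and those of $\bar z,\bar z'$ have square $0$. With $m=(0,1,0)$ we get $D_{x_2}\sim D_{x_0}$, so $D_{x_2}^2\cdot S_{01}=1$. The total is $2\,ch_2(T_X)\cdot S_{01}=-1+1+0+0+1=1>0$.
* $S_{12}=D_{x_0}$. The linear automorphism of $N$ that exchanges $x_0$ and $x_2$ and fixes $x_1,z,z'$ preserves the fan and takes $S_{01}$ to $S_{12}$. So here the number is $1$ as well.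
* $S_{02}=D_{x_1}$. Modulo $x_1$ the generators are $\pm(1,0),\pm(0,1)$, so $S_{02}=\mathbb P^1\times\mathbb P^1$ and the four boundary curves have square $0$. With $m=(1,0,0)$ we get $D_{x_1}\sim D_{x_0}-D_{z'}$, whose square on $S_{02}$ is $-2$. The number is $-2$.

So the argument for a single pair stops exactly at the term $D_{x_l}^2$ with $l\ne i,j$. But the three numbers $1,1,-2$ add up to $0$. A positive term for one pair is compensated by the others, so we should bound the *sum* over all pairs. For this we need to express the new terms in the numbers $u_a^l$ and count.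

## 9. Summing over all pairs

**Step 5: the contribution of $D_{x_l}$, $l\ne i,j$.** *This step bounds the remaining upper contributions by a formula that can be summed.* We need $m$ with $m=\varphi_{x_l}$ on $\tau_{ij}$. Treat $x_i$ and $x_j$ alike: let $m=m_l^{ij}\in M_{\mathbb Q}$ satisfy
$$m(x_l)=1,\quad m(x_{l'})=0\ (l'\ne i,j,l),\quad m(x_i)=m(x_j)=-\tfrac12,\quad m(y)=0.$$
The values at the $x$'s add up to $0$, consistently with $\sum x_l=0$. So $m$ is a well-defined rational functional on $V$, which we extend to $N_{\mathbb Q}$. By (6), (4) and (3),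
$$\alpha=\alpha'=\tfrac12,\qquad A=-m(q_j)=-u_j^l+\tfrac12u_j^i,\qquad B=-m(q_i)=-u_i^l+\tfrac12u_i^j .$$
Lemma 3 without its integral gives
$$J\le A+B-\tfrac14s_1+\tfrac14s_0=-u_j^l-u_i^l+\tfrac12d_{ij}-\tfrac14d_{ij}=\tfrac14d_{ij}-u_j^l-u_i^l. \tag{7}$$
In the example of Section 8, for $-y=-z$, every $q_j$ is $z'=-z+x_1$. For $q_0$ and $q_2$ this gives $u_0^1=u_2^1=1$ and $u_0^2=u_2^0=0$. For $q_1$ we write $x_1=-x_0-x_2$, so $u_1^0=u_1^2=-1$. All $d^-_{ij}$ vanish, and (7) for $(i,j,l)=(0,1,2)$ reads $-u_1^2-u_0^2=1$, the positive term found above.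

**Step 6: the count.** *This step adds (a), (b) and (7) over all pairs.* For each pair there are $k-1$ values of $l$. So the upper contributions of all pairs add up to at most
$$\sum_{i<j}\Big(-d_{ij}+\frac{k-1}4d_{ij}\Big)-\sum_{i<j}\ \sum_{l\ne i,j}(u_j^l+u_i^l).$$
In the last double sum, fix an ordered pair $(a,l)$ with $a\ne l$. The number $u_a^l$ occurs once for each pair $\{a,b\}$ with $b\ne a,l$, that is, $k-1$ times. By (5), the sum of $u_a^l$ over all ordered pairs $(a,l)$ with $a\neq l$ is $\sum_{i<j}(u_i^j+u_j^i)=\sum_{i<j}d_{ij}$. Hence the upper contributions add up to at most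
$$\Big(-1+\frac{k-1}4-(k-1)\Big)\sum_{i<j}d_{ij}=-\frac{3k+1}4\sum_{i<j}d_{ij}.$$

**Step 7: both half planes.** *This step finishes the proof.* The functionals $m_l^{ij}$ can be kept when $y$ is replaced by $-y$, because $m_l^{ij}(-y)=0$; and $m=0$ was used in (a) and (b). So the same argument bounds the lower contributions, with $d^-_{ij}$, and
$$\sum_{0\le i<j\le k}2\,ch_2(T_X)\cdot S_{ij}\ \le\ -\frac{3k+1}4\sum_{0\le i<j\le k}(d_{ij}^++d_{ij}^-)\ \le\ 0. \tag{8}$$
Therefore $ch_2(T_X)\cdot S_{ij}\le0$ for some pair $i<j$. Recall that $k<n$ holds as soon as $X\not\simeq\mathbb P^n$. This proves Theorem A, and with it the corollary. $\blacksquare$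

## 10. A torus-invariant surface

**Remark.** The surface in Theorem A may be chosen torus-invariant.

Let $\lambda$ be a one-parameter subgroup of $T$ and $S\subset X$ an irreducible surface. Let $\mathcal S\subset\mathbb P^1\times X$ be the closure of $\{(t,\lambda(t)s):t\in\mathbb C^*,s\in S\}$. This set is already closed in $\mathbb C^*\times X$, being the image of $\mathbb C^*\times S$ under an automorphism, so the fibre of $\mathcal S\to\mathbb P^1$ over $1$ is $S$. It is rationally equivalent to the fibre over $0$, an effective cycle of dimension $2$. The group $\mathbb C^*$ acts on $\mathcal S$ by $\mu\cdot(t,x)=(\mu t,\lambda(\mu)x)$ and preserves the fibre over $0$. Being connected, it preserves every component of this fibre, so the components are invariant under $\lambda(\mathbb C^*)$. A subtorus of $T$ that preserves $S$ acts on $\mathcal S$ through the second factor, since $T$ is commutative; so it also preserves these components.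

Apply this successively to $n$ one-parameter subgroups forming a basis of $N$, componentwise at each step. One finds that $[S]$ is a non-negative combination of classes of $T$-invariant surfaces. The combination is nonzero, because its degree for an ample class is positive. So if $ch_2(T_X)\cdot S\le0$, the same holds for some $T$-invariant surface.

## 11. The equality case: toric varieties with $ch_2\ge0$ on all surfaces

**Theorem B.** For a smooth projective toric variety $X$ of dimension $\ge1$ the following are equivalent.

1. $ch_2(T_X)\cdot S\ge0$ for every surface $S\subset X$.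
2. $X\simeq\mathbb P^{k_1}\times\dots\times\mathbb P^{k_s}\times Y$ with $s\ge0$, all $k_i\ge2$, and $Y$ either a point or $Y=\mathbb P_Z(\mathcal O\oplus L)$, where $Z$ is a smooth projective toric variety (possibly a point) and $L$ is a line bundle on $Z$ with $(ch_2(T_Z)+\frac12c_1(L)^2)\cdot S'\ge0$ for every surface $S'\subset Z$.

For instance $\mathbb P^1\times\mathbb P^2=\mathbb P_{\mathbb P^2}(\mathcal O\oplus\mathcal O)$ satisfies (2), in agreement with the value $2\,ch_2=3h^2$ from Section 2. We use the quotient convention for $\mathbb P(\cdot)$; since $\mathbb P(\mathcal O\oplus L)\simeq\mathbb P(\mathcal O\oplus L^{-1})$, condition (2) does not depend on it.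

### From (1) to (2)

We use induction on $n=\dim X$. Take $x_0+\dots+x_k=0$ from Lemma 1. If $k=n$, then $X=\mathbb P^n$. For $n\ge2$ this has the form (2) with $Y$ a point; for $n=1$ take $s=0$ and $Y=\mathbb P^1$ over $Z$ a point. Now let $k<n$.

**Step 8: the sets $Z_j$ do not depend on $j$.** *This step reads off the equality case of (8).* By (1), the left side of (8) is $\ge0$, so all $d_{ij}$ vanish, for every choice of $y$. Then $s_0=s_1$, that is, $\bar q_i=\bar q_j$ in $N(\tau_{ij})_{\mathbb R}$. This point lies in the relative interior of the cone of $\mathrm{Star}(\tau_{ij})$ generated by the images of $Z_i$, and also in that of the cone generated by the images of $Z_j$. So these cones coincide, and $\tau_{ij}+\mathrm{cone}(Z_i)=\tau_{ij}+\mathrm{cone}(Z_j)$. As $Z_i,Z_j$ contain no $x_l$, comparing generators gives $Z_i=Z_j$.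

Every nonzero cone of $\mathrm{Star}(C_j)$ contains a primitive lattice vector in its relative interior, for instance the sum of its generators, and this may be taken as the class of $y$. Therefore the collection
$$\mathcal Z=\{Z:\ C_j+\mathrm{cone}(Z)\in\Sigma\text{ with generators }\{x_l\}_{l\ne j}\sqcup Z\}$$
is independent of $j$.

**Step 9: $X$ is a $\mathbb P^k$-bundle.** *This step shows that the fan of $X$ is built from $\mathcal Z$ and the $C_j$.* The cones generated by the images of the $Z\in\mathcal Z$ form the smooth complete fan $\Sigma'=\mathrm{Star}(C_j)$ in $N/(W\cap N)$. The $n$-dimensional cones $C_j+\mathrm{cone}(Z)\in\Sigma$, with $Z\in\mathcal Z$, $|Z|=n-k$ and any $j$, cover $N_{\mathbb R}$: given a vector, lift its image to some $\mathrm{cone}(Z)$; the difference lies in $W=\bigcup_jC_j$. So they are all the maximal cones of $\Sigma$. Taking faces, the cones of $\Sigma$ are exactly the sums of a face of some $C_j$ with some $\mathrm{cone}(Z)$, $Z\in\mathcal Z$. The subfan $\{\mathrm{cone}(Z):Z\in\mathcal Z\}$ maps bijectively to $\Sigma'$, generators to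 generators. The cones of $\Sigma$ contained in $W$ are the faces of the $C_j$, which form the fan of $\mathbb P^k$. By Cox–Little–Schenck, Thm 3.3.19, $\pi:X\to X'=X_{\Sigma'}$ is a locally trivial $\mathbb P^k$-bundle. Here $X'\simeq V(C_j)$ is smooth projective toric of dimension $n-k\ge1$. The rays of $\Sigma$ are spanned by the $x_l$ and by the $z$ in members of $\mathcal Z$, and $D_z=\pi^*D'_{\bar z}$, because $\varphi_z$ is the pullback of $\varphi'_{\bar z}$.

**Step 10: $X$ is the projectivization of a sum of line bundles.** *This step makes the $D_{x_l}$ comparable.* For $l\ne0$ choose $m_l\in M$ with $m_l(x_l)=1$, $m_l(x_0)=-1$, $m_l(x_{l'})=0$ for $l'\ne0,l$, and put $m_0=0$. Such $m_l$ exist, because the values sum to $0$ and $W\cap N$ is a direct summand of $N$. The function $\varphi_{x_l}-\varphi_{x_0}-m_l$ vanishes at all $x_{l'}$ and is linear on the cones of $\Sigma$. So it is pulled back from $\Sigma'$, and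
$$D_{x_l}\sim D_{x_0}+\pi^*L_l$$
with line bundles $L_l$ on $X'$, $L_0=\mathcal O$. The canonical section of $\mathcal O(D_{x_l})$ is a map $\pi^*L_l^{-1}\to\mathcal O(D_{x_0})$. Since $\bigcap_lD_{x_l}=\emptyset$, the resulting map $\pi^*\bigoplus_lL_l^{-1}\to\mathcal O(D_{x_0})$ is surjective and defines a morphism $X\to\mathbb P(\bigoplus_lL_l^{-1})$ over $X'$. The $D_{x_l}$ restrict to the coordinate hyperplanes on the fibres of $\pi$, so this morphism is an isomorphism on fibres. It is a bijective morphism of smooth varieties over $\mathbb C$, hence an isomorphism. From (1),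
$$2\,ch_2(T_X)=\sum_{l=0}^kD_{x_l}^2+\pi^*\,2\,ch_2(T_{X'}). \tag{9}$$

**Step 11: if $k\ge2$, then $X\simeq\mathbb P^k\times X'$.** *This step tests (1) on ruled surfaces over invariant curves; it is the summation of Section 9 in its simplest form.* Let $B\subset X'$ be an invariant curve and $b_l=\deg L_l|_B$. For a pair $i<j$ let $S=\pi^{-1}(B)\cap\bigcap_{l\ne i,j}D_{x_l}$, a $\mathbb P^1$-bundle over $B$ with fibre class $F$. Put $\xi=D_{x_0}|_S$. Then $D_{x_l}|_S=\xi+b_lF$, $\xi F=1$, $F^2=0$. Since $D_{x_i}\cap D_{x_j}\cap S=\emptyset$, we have $0=(\xi+b_iF)(\xi+b_jF)$, that is, $\xi^2=-(b_i+b_j)$. Also $\pi^*ch_2(T_{X'})\cdot S=0$, because $\pi(S)=B$ is a curve. So by (1) and (9),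
$$0\le2\,ch_2(T_X)\cdot S=\sum_l(\xi^2+2b_l)=2\sum_lb_l-(k+1)(b_i+b_j).$$
Summed over all $\frac{k(k+1)}2$ pairs the right side is $k(k+1)\sum b_l-(k+1)k\sum b_l=0$. Hence every term vanishes, and $b_i+b_j$ is the same for all pairs. As $k+1\ge3$, comparing $b_i+b_j$ with $b_i+b_l$ shows that all $b_l$ are equal. So $b_l=b_0=0$.

Thus each $L_l$ has degree $0$ on every invariant curve. Let $\ell_1,\ell_2$ be the linear functions of the PL function of $L_l$ on the two sides of a wall, and let $x''$ be the generator on the second side that is not in the wall. Moving the divisor by $\ell_1$ shows that the degree on the curve of the wall is $(\ell_2-\ell_1)(x'')$. It vanishes, so $\ell_1=\ell_2$. Hence the PL function is linear across every wall, so it is linear, and $L_l\simeq\mathcal O$. Therefore $X\simeq\mathbb P(\mathcal O^{k+1})=\mathbb P^k\times X'$. On $\{pt\}\times X'$ the bundle $T_X$ restricts to a trivial bundle plus $T_{X'}$, so $X'$ satisfies (1). By induction $X'$ has the form (2), and so does $X$.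

**Step 12: if $k=1$, then $X$ itself is of the form $Y$.** *This step identifies the condition on $L$.* By Step 10, $X=\mathbb P_{X'}(\mathcal O\oplus L)$ with $L=L_1^{-1}$. Since $D_{x_0}\cap D_{x_1}=\emptyset$,
$$D_{x_0}^2+D_{x_1}^2=(D_{x_0}-D_{x_1})^2=\pi^*c_1(L)^2,$$
so (9) gives $ch_2(T_X)=\pi^*\big(ch_2(T_{X'})+\frac12c_1(L)^2\big)$. A surface $S'\subset X'$ lifts to the section $D_{x_0}\simeq X'$, where (1) becomes the required condition with $Z=X'$. So (2) holds with $s=0$.

### From (2) to (1)

**Step 13: all terms of $ch_2$ are pullbacks of non-negative classes.** *This step computes $ch_2(T_Y)$ and then projects.* Let $\pi:Y=\mathbb P_Z(\mathcal O\oplus L)\to Z$. The maps $\mathcal O\to\mathcal O_Y(1)$ and $\pi^*L\to\mathcal O_Y(1)$ are sections of $\mathcal O_Y(1)$ and $\mathcal O_Y(1)\otimes\pi^*L^{-1}$. They vanish, simply, along two disjoint sections $D_0,D_1$ of $\pi$, and $D_0-D_1\sim\pi^*c_1(L)$. The fibrewise $\mathbb C^*$-action gives a vertical vector field, in a fibre coordinate $w\,\partial_w$, which vanishes simply along $D_0+D_1$ and nowhere else. So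 $T_{Y/Z}\simeq\mathcal O(D_0+D_1)$. As $D_0D_1=0$,
$$ch_2(T_{Y/Z})=\tfrac12(D_0+D_1)^2=\tfrac12(D_0-D_1)^2=\tfrac12\pi^*c_1(L)^2,$$
and hence $ch_2(T_Y)=\pi^*\big(ch_2(T_Z)+\frac12c_1(L)^2\big)$.

The class $ch_2$ of the tangent bundle of a product is the sum of the pullbacks from the factors, and $ch_2(T_{\mathbb P^{k_i}})=\frac{k_i+1}2h^2$ is positive on surfaces. So $ch_2(T_X)$ is a sum of classes $p^*\gamma$, with $p$ the projection from $X$ to some $\mathbb P^{k_i}$ or to $Z$, and $\gamma$ non-negative on every surface of the target. For a surface $S\subset X$ the projection formula gives $p^*\gamma\cdot S=\gamma\cdot p_*[S]$, where $p_*[S]$ is $0$ or a positive multiple of a surface. Hence every term of $ch_2(T_X)\cdot S$ is $\ge0$, which is (1). $\blacksquare$
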